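\title{Crossed products of simple C*-algebras of stable rank one by finite groups}

\begin{abstract}
Let $A$ be a simple unital C*-algebra of topological stable rank one in which every nonzero hereditary C*-subalgebra contains a nonzero projection, and let a finite group $G$ act on $A$. We prove that the crossed product $A\times_\alpha G$ has topological stable rank one, with no condition on the action. The proof rests on a criterion: a simple unital C*-algebra has stable rank one as soon as it has arbitrarily small corners whose stable ranks are bounded by a fixed number. We also obtain the converse implication and stable rank one for the fixed point algebra.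
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ be a unital C*-algebra. Write $\operatorname{Lg}_n(E)$ for the set of $n$-tuples $(a_1,\dots,a_n)\in E^n$ that generate $E$ as a left ideal, that is, for which $\sum_i g_ia_i=1$ for some $g_1,\dots,g_n\in E$. The \emph{topological stable rank} $\operatorname{tsr}(E)$ is the least $n\ge1$ such that $\operatorname{Lg}_n(E)$ is dense in $E^n$, and $\infty$ if there is no such $n$. (For a nonunital algebra one passes to the smallest unitization; below, only unital algebras are assigned a stable rank.) The condition $\operatorname{tsr}(E)=1$ means that the invertible elements are dense in $E$; see Lemma~\ref{lem:tsr}.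

The stable rank measures dimension. For $E=C(X)$ with $X$ compact, $\operatorname{Lg}_n(E)$ consists of the maps $X\to\mathbb C^n$ that avoid the origin. Thus $\operatorname{tsr}(C[0,1])=1$: approximate $f$ by a polynomial, whose image has area zero, and subtract a small constant outside this image. On the other hand, $\operatorname{tsr}(C(X))>m$ for the closed unit ball $X$ of $\mathbb C^m$: if $f\colon X\to\mathbb C^m$ is at distance less than $1$ from the inclusion map, then $x\mapsto x-f(x)$ maps $X$ into itself, and a Brouwer fixed point of this map is a zero of $f$.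

A C*-algebra has \emph{Property (SP)} if each of its nonzero hereditary C*-subalgebras contains a nonzero projection. In such an algebra projections are found at every place and every scale, so that one can study the algebra through small corners.

Now let a finite group $G$ act on a unital C*-algebra $A$ by $\alpha$, and let $B=A\times_\alpha G$ be the crossed product. Suppose $\operatorname{tsr}(A)=1$. If the action is trivial, then $B\cong A\otimes C^*(G)$ is a direct sum of matrix algebras over $A$, and $\operatorname{tsr}(B)=1$. In general $B$ is a left $A$-module with $|G|$ generators, so one does not expect it to have larger dimension than $A$, and a short argument (Lemma~\ref{lem:generators}) gives $\operatorname{tsr}(B)\le|G|$. Osaka and Teruya proved that $\operatorname{tsr}(B)\le2$ whenever $A$ is in addition simple with Property (SP). The problem posed in \cite{Osaka} is to decide between the two remaining values: for $A$ simple and unital with $\operatorname{tsr}(A)=1$ and Property (SP), is $\operatorname{tsr}(A\times_\alpha G)=1$ for every finite group $G$ and every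 action $\alpha$, or does the value $2$ occur? The value $2$ does not occur.

\begin{theorem}\label{thm:main}
Let $A$ be a simple unital C*-algebra with $\operatorname{tsr}(A)=1$ and Property (SP), let $G$ be a finite group, and let $\alpha$ be any action of $G$ on $A$. Then $\operatorname{tsr}(A\times_\alpha G)=1$.
\end{theorem}

The module argument handles $|G|$ elements of $B$ at once and says nothing about a single element, so it cannot give the value $1$ directly. It can, however, be applied to small corners of $B$, always with the same bound $|G|$. The following criterion turns such a uniform bound into stable rank one.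

\begin{theorem}\label{thm:criterion}
Let $D$ be a simple unital C*-algebra and let $t\ge1$ be an integer such that
\begin{enumerate}
\item[$(\ast)_t$] for every nonzero positive $b\in D$ there is a nonzero projection $r\in D$ such that $\operatorname{tsr}(rDr)\le t$ and $\overline{bDb}$ contains $t$ mutually orthogonal projections, each Murray--von Neumann equivalent to $r$.
\end{enumerate}
Then $\operatorname{tsr}(D)=1$.
\end{theorem}

Condition $(\ast)_t$ contains Property (SP). The same tools give three complements.

\begin{theorem}\label{thm:complements}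
\begin{enumerate}
\item[(a)] Let $D$ be simple and unital with Property (SP). Then $\operatorname{tsr}(D)=1$ if and only if there is $t<\infty$ such that every nonzero projection of $D$ dominates a nonzero projection $r$ with $\operatorname{tsr}(rDr)\le t$.
\item[(b)] Let $A$ be simple and unital with Property (SP), let $G$ be finite, and let $\alpha$ be any action of $G$ on $A$. Then $\operatorname{tsr}(A)=1$ if and only if $\operatorname{tsr}(A\times_\alpha G)=1$.
\item[(c)] Under the hypotheses of Theorem~\ref{thm:main}, the fixed point algebra satisfies $\operatorname{tsr}(A^\alpha)=1$.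
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} collects the standard facts, and Section~\ref{sec:two} goes through the argument for a group of order two. The criterion is proved in Section~\ref{sec:criterion}. To apply it to $B$ we need a bound for the stable rank of corners (Section~\ref{sec:corners}, the only place where $\operatorname{tsr}(A)=1$ enters) and a supply of corners of the right form inside every hereditary subalgebra of $B$ (Section~\ref{sec:structure}, where Property (SP) and the simplicity of $A$ enter). The latter depends on a lemma of Kishimoto \cite{Kishimoto} on outer automorphisms, proved in Section~\ref{sec:kishimoto}. Section~\ref{sec:proofs} assembles Theorems~\ref{thm:main} and~\ref{thm:complements}.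

\begin{remark}
The finiteness of $G$ provides the bound $t=|G|$ and cannot be dropped. The trivial action of $\mathbb Z^2$ on $A=\mathbb C$ has crossed product $C(\mathbb T^2)$. An invertible function close to an extension of the coordinate function of a closed disk in $\mathbb T^2$ would restrict to a function without zeros close to that coordinate function, which was excluded above. So $\operatorname{tsr}(C(\mathbb T^2))>1$.
\end{remark}

\section{Notation and standard facts}\label{sec:prelim}

\subsection*{Projections and hereditary subalgebras}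
Let $D$ be a unital C*-algebra. A \emph{projection over $D$} is a projection in some $M_k(D)$. Projections $P,Q$ over $D$ are \emph{equivalent}, $P\sim Q$, if $v^*v=P$ and $vv^*=Q$ for a rectangular matrix $v$ over $D$; then $x\mapsto vxv^*$ is an isomorphism of the corner $PM_k(D)P$ onto the corner $QM_l(D)Q$. We write $P\lesssim Q$ if $P$ is equivalent to a subprojection of $Q$, and $r^{\oplus k}$ for the direct sum of $k$ copies of $r$. If $p_1,\dots,p_k\in D$ are mutually orthogonal projections, the column with entries $p_i$ shows that $\sum_ip_i\sim\bigoplus_ip_i$. Both $\sim$ and $\lesssim$ are compatible with direct sums, hence with orthogonal sums.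

A C*-subalgebra $H\subseteq D$ is \emph{hereditary} if $0\le a\le h\in H$ implies $a\in H$; equivalently, $hdh'\in H$ for all $h,h'\in H$ and $d\in D$. For $b\in D_+$ the set $\operatorname{her}(b)=\overline{bDb}$ is the smallest hereditary C*-subalgebra containing $b$. We write $P\lesssim b$ if $P$ is equivalent to a projection in $\operatorname{her}(b)$. For every $c\in D$,
\begin{equation}\label{eq:her}
cDc^*\subseteq\operatorname{her}(cc^*).
\end{equation}
Indeed, with $m=cc^*$ and $f_k=m(m+1/k)^{-1}$ we have $\|c-f_kc\|^2=\|(1-f_k)m(1-f_k)\|\le\sup_{s\ge0}s/(ks+1)^2\to0$, and $f_kcdc^*f_k\in mDm$.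

\begin{lemma}\label{lem:simple}
Let $D$ be a unital C*-algebra.
\begin{enumerate}
\item[(a)] Let $c\in D$ and let $e\in D$ be a projection. If $ec^*ce$ is invertible in $eDe$, then $e\lesssim cc^*$. This is the case whenever $e\in\operatorname{her}(c^*c)$.
\item[(b)] If $D$ is simple and $0\ne b\in D_+$, then $\sum_id_i^*bd_i=1$ for some finite family $(d_i)$ in $D$. Consequently, if $r\in D$ is a nonzero projection, every projection $P$ over $D$ satisfies $P\lesssim r^{\oplus N}$ for some $N$.
\item[(c)] If $D$ is simple and $a,b\in D$ are nonzero, then $aDb\neq0$.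
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $v=ce(ec^*ce)^{-1/2}$, the inverse being taken in $eDe$. Then $v^*v=e$, and $vv^*\in cDc^*\subseteq\operatorname{her}(cc^*)$ by \eqref{eq:her}. If $e\in\operatorname{her}(c^*c)$, choose $d$ with $\|e-c^*c\,d\,c^*c\|<1$. Then $y=ec^*c\,d\,c^*ce$ is invertible in $eDe$, so $\ell=y^{-1}ec^*c\,d\,c^*$ satisfies $\ell ce=e$. Hence $e=ec^*\ell^*\ell ce\le\|\ell\|^2ec^*ce$, and $ec^*ce$ is invertible in $eDe$.

(b) The algebraic ideal generated by $b$ is dense, so it contains an invertible element and therefore $1=\sum_ix_iby_i$ for some $x_i,y_i$. Summing the inequalities $(x_i-y_i^*)b(x_i-y_i^*)^*\ge0$ gives $T:=\sum_i(x_ibx_i^*+y_i^*by_i)\ge2$. The elements $x_i^*T^{-1/2}$ and $y_iT^{-1/2}$ form the required family. For $b=r$, the column $v$ with entries $rd_1,\dots,rd_N$ has $v^*v=1$ and $vv^*\le r^{\oplus N}$. A projection in $M_k(D)$ lies under $1^{\oplus k}\lesssim r^{\oplus kN}$.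

(c) If $aDb=0$, the product of the closed ideals generated by $a$ and by $b$ is zero; both ideals contain $1$.
\end{proof}

\subsection*{Stable rank}
Let $p$ be a projection in a unital C*-algebra $E$. For $g\in E$ put $g_{11}=pgp$, $g_{12}=pg(1-p)$, $g_{21}=(1-p)gp$, $g_{22}=(1-p)g(1-p)$. If $g_{22}$ is invertible in $(1-p)E(1-p)$, the \emph{Schur complement} $s=g_{11}-g_{12}g_{22}^{-1}g_{21}$ satisfies
\begin{equation}\label{eq:schur}
g=(1+g_{12}g_{22}^{-1})\,(s+g_{22})\,(1+g_{22}^{-1}g_{21}).
\end{equation}
The outer factors are invertible, since $g_{12}g_{22}^{-1}$ and $g_{22}^{-1}g_{21}$ have square zero. So $g$ is invertible in $E$ if and only if $s$ is invertible in $pEp$.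

\begin{lemma}\label{lem:tsr}
Let $E$ be a unital C*-algebra.
\begin{enumerate}
\item[(a)] If $\operatorname{tsr}(E)\le t$, then $\operatorname{Lg}_m(E)$ is dense in $E^m$ for all $m\ge t$. The stable rank of a finite direct sum is the maximum of the stable ranks of the summands.
\item[(b)] $\operatorname{tsr}(E)=1$ if and only if the invertible elements are dense in $E$, and in that case every left invertible element is invertible. Finite-dimensional C*-algebras have stable rank one.
\item[(c)] Let $p\in E$ be a nonzero projection and $x\in pEp$. If $x+(1-p)$ is a limit of invertible elements of $E$, then $x$ is a limit of invertible elements of $pEp$.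
\item[(d)] If $\operatorname{tsr}(E)=1$, then $\operatorname{tsr}(M_n(E))=1$ for all $n$, and $\operatorname{tsr}(pEp)=1$ for every nonzero projection $p\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Perturb only the first $\operatorname{tsr}(E)$ entries of an $m$-tuple. For direct sums, $\operatorname{Lg}_m(E_1\oplus E_2)=\operatorname{Lg}_m(E_1)\times\operatorname{Lg}_m(E_2)$.

(b) $\operatorname{Lg}_1(E)$ is the set of left invertible elements. Suppose it is dense and $yx=1$. Choose a left invertible $y'$ with $\|y'x-1\|<1$. Then $y'x$ is invertible, so $y'$ is also right invertible, hence invertible, and $x=y'^{-1}(y'x)$ is invertible. In finite dimension spectra are finite, so $x-\lambda$ is invertible for all small $\lambda\neq0$.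

(c) Let $g_k\to x+(1-p)$ be invertible. Then $(g_k)_{22}\to1-p$ is eventually invertible in $(1-p)E(1-p)$, while $(g_k)_{12}\to0$, $(g_k)_{21}\to0$ and $(g_k)_{11}\to x$. The Schur complements are invertible in $pEp$ and converge to $x$.

(d) Corners follow from (b) and (c). For matrices use induction on $n$, with $1-p$ the last diagonal matrix unit. Perturb the entry $g_{22}\in E$ to be invertible, and then perturb $g_{11}\in M_{n-1}(E)$ so that the Schur complement is invertible.
\end{proof}

The next lemma is the source of every upper bound on stable rank in this paper. Writing $n$ elements in terms of $n$ generators produces a square matrix of coefficients, and square matrices over $C$ can be made invertible.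

\begin{lemma}\label{lem:generators}
Let $E$ be a unital C*-algebra and $C\subseteq E$ a C*-subalgebra containing the unit of $E$. If $\operatorname{tsr}(C)=1$ and $E=Cy_1+\dots+Cy_n$ for some $y_1,\dots,y_n\in E$, then $\operatorname{tsr}(E)\le n$.
\end{lemma}

\begin{proof}
Write $1=\sum_k\lambda_ky_k$ with $\lambda_k\in C$. Given $b_1,\dots,b_n\in E$, write $b_i=\sum_ka_{ik}y_k$ with $a_{ik}\in C$. By Lemma~\ref{lem:tsr} there is an invertible $[a'_{ik}]\in M_n(C)$ close to $[a_{ik}]$. Put $b_i'=\sum_ka'_{ik}y_k$; then $\|b_i-b_i'\|\le\sum_k\|a_{ik}-a'_{ik}\|\,\|y_k\|$ is small. The row $(c_1,\dots,c_n)=(\lambda_1,\dots,\lambda_n)[a'_{ik}]^{-1}$ satisfies $\sum_ic_ia'_{ik}=\lambda_k$ for each $k$, so $\sum_ic_ib_i'=\sum_k\lambda_ky_k=1$.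
\end{proof}

\subsection*{Crossed products}
An action of a finite group $G$ on a unital C*-algebra $A$ is a homomorphism $\alpha\colon G\to\operatorname{Aut}(A)$. The crossed product $B=A\times_\alpha G$ is the C*-algebra that contains $A$ as a unital C*-subalgebra and unitaries $u_g$ $(g\in G)$ with
\[
u_gu_h=u_{gh},\qquad u_gau_g^*=\alpha_g(a),
\]
and in which every element has a unique expansion $\sum_ga_gu_g$ with $a_g\in A$. We write $1$ also for the neutral element of $G$, so $u_1=1$, and $B=\bigoplus_gAu_g$ with $Au_g=u_gA$ and $(Au_g)(Au_h)\subseteq Au_{gh}$. Throughout, $n=|G|$, and $M_G(\cdot)\cong M_n(\cdot)$ denotes matrices indexed by $G$, with matrix units $\varepsilon_{g,h}$. An automorphism is \emph{inner} if it has the form $\operatorname{Ad}w\colon a\mapsto waw^*$ with $w\in A$ unitary, and \emph{outer} otherwise.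

\section{The group of order two}\label{sec:two}

Let $A$ be as in Theorem~\ref{thm:main} and $G=\{1,g\}$. Write $\alpha=\alpha_g$ and $u=u_g=u^*$, so that $B=A\oplus Au$.

\subsection*{The inner case}
Let $\alpha=\operatorname{Ad}w$. Since $\alpha^2=\mathrm{id}$, the unitary $w^2$ is central, hence scalar, and after rescaling $w^2=1$. The element $v=wu$ commutes with $A$, and $v^2=w\alpha(w)u^2=1$. So $B=A\oplus Av$ splits along the central projections $(1\pm v)/2$ as $A\oplus A$, and $\operatorname{tsr}(B)=1$. Note that $B$ is not simple. For general $G$ the elements that act by inner automorphisms force us to cut $B$ into simple summands before Theorem~\ref{thm:criterion} can be used.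

\subsection*{The outer case}
Let $\alpha$ be outer; then $B$ turns out to be simple. We want to approximate a non-invertible $x\in B$ by invertible elements. After passing to $x^*$ if necessary and cutting off the bottom of the spectrum of $|x|$, we may assume $xb=0$ for some nonzero $b\in B_+$. Three computations finish the proof.

\emph{Projections of $A$ fit into $\operatorname{her}(b)$.} Write $b=a_0+a_1u$. From $b=y^*y$ with $y=y_0+uy_1$ we read off $a_0=y_0^*y_0+y_1^*y_1$, so $a_0$ is positive and nonzero; let $\|a_0\|=1$. For a projection $p\in A$,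
\[
pbp=pa_0p+pa_1\alpha(p)\,u .
\]
Property (SP) provides $p$ near the top of the spectrum of $a_0$, so that $pa_0p\approx p$, and Kishimoto's lemma allows us to make $pa_1\alpha(p)$ small at the same time. Then $pbp$ is invertible in $pBp$, and $p\lesssim b$ by Lemma~\ref{lem:simple}(a).

\emph{Corners have stable rank at most two.} For a nonzero projection $p\in A$ we have $pBp=pAp\oplus pA\alpha(p)u$. If $\alpha(p)=p$, this is generated over $pAp$ by $p$ and $pu$, and Lemma~\ref{lem:generators} applies. Small invariant projections are not at our disposal, but in $M_2(B)$ put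
\[
P=\begin{pmatrix}p&0\\0&\alpha(p)\end{pmatrix},\qquad V=\begin{pmatrix}0&u\\u&0\end{pmatrix}.
\]
Then $VPV^*=\operatorname{diag}(u\alpha(p)u,\,upu)=P$ and $M_2(B)=M_2(A)+M_2(A)V$. So $PM_2(B)P$ is generated over $PM_2(A)P$ by $P$ and $PV$, and its stable rank is at most $2$. The matrix $\operatorname{diag}(p,up)$ shows $P\sim p\oplus p$, so $\operatorname{tsr}(M_2(pBp))\le2$. If four orthogonal copies of a projection $p_0\in A$ lie in $\operatorname{her}(b)$, let $r$ be the sum of two of them. Then $E=rBr\cong M_2(p_0Bp_0)$ has $\operatorname{tsr}(E)\le2$, and $x$ annihilates two orthogonal copies of $r$.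

\emph{Two zero columns suffice.} By simplicity $B$ is a corner of a matrix algebra over $E$, and there $x$ becomes a matrix with two zero columns. Consider the smallest size,
\[
X=\begin{pmatrix}a_1&0&0\\a_2&0&0\\a_3&0&0\end{pmatrix}\in M_3(E),\qquad\operatorname{tsr}(E)\le2 .
\]
Perturb $(a_2,a_3)$ to $(a_2',a_3')$ with $g_2a_2'+g_3a_3'=1$, and for $\eta>0$ let
\[
\gamma_\eta=\begin{pmatrix}a_1&-\eta(1-a_1)g_2&-\eta(1-a_1)g_3\\a_2'&\eta&0\\a_3'&0&\eta\end{pmatrix}.
\]
The lower right block is invertible, and the Schur complement is $a_1+(1-a_1)(g_2a_2'+g_3a_3')=1$. So $\gamma_\eta$ is invertible by \eqref{eq:schur}. The elements $g_2,g_3$ may be large, but they are fixed before $\eta$ is chosen, so $\gamma_\eta$ is close to $X$ for small $\eta$. What makes the method work is that two zero columns are enough for matrices of every size: the corner $E$ may be as small as we like compared with $B$.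

\section{Zero columns and the criterion}\label{sec:criterion}

\begin{lemma}\label{lem:columns}
Let $E$ be a unital C*-algebra with $\operatorname{tsr}(E)\le t$, and let $N\ge0$. Every $X\in M_{N+t}(E)$ whose last $t$ columns are zero is a limit of invertible matrices.
\end{lemma}

\begin{proof}
We use induction on $N$. For $N=0$ we have $X=0=\lim_{\eta\to0}\eta1$. Let $N\ge1$, let $\eta>0$, and let $(a_1,\dots,a_{N+t})^T$ be the first column of $X$. It has $N+t-1\ge t$ entries below the top one. By Lemma~\ref{lem:tsr}(a) we can change these entries to $a_2',\dots,a'_{N+t}$ with $\sum_{i\ge2}g_ia_i'=1$ for some $g_i\in E$, in such a way that the new matrix $X'$ has $\|X-X'\|<\eta$. Add $(1-a_1)g_i$ times row $i$ to row $1$ for each $i\ge2$; the top left entry becomes $a_1+(1-a_1)=1$. Then subtract $a_i'$ times row $1$ from row $i$ for each $i\ge2$. These row operations amount to left multiplication by an invertible $S\in M_{N+t}(E)$, and they keep zero columns zero. So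
\[
SX'=\begin{pmatrix}1&\rho\\0&X_2\end{pmatrix},
\]
where the last $t$ columns of $X_2\in M_{N-1+t}(E)$ are zero. By induction there is an invertible $\gamma_2$ with $\|\gamma_2-X_2\|<\eta/\|S^{-1}\|$. The matrix $S^{-1}\begin{pmatrix}1&\rho\\0&\gamma_2\end{pmatrix}$ is invertible and lies within $\eta$ of $X'$, hence within $2\eta$ of $X$.
\end{proof}

The count is tightest at the last nonzero column ($N=1$), where exactly $t$ entries are available below the top one. This is why $(\ast)_t$ asks for $t$ copies of $r$.

A simple algebra $D$ is not a full matrix algebra over $rDr$, only a corner of one. We fill up the complement of the corner with its unit and return to the corner by a Schur complement.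

\begin{lemma}\label{lem:kernel}
Let $D$ be a simple unital C*-algebra, $r\in D$ a nonzero projection with $\operatorname{tsr}(rDr)\le t$, and $q\in D$ a projection with $q\sim r^{\oplus t}$. Every $x\in D$ with $xq=0$ is a limit of invertible elements of $D$.
\end{lemma}

\begin{proof}
Let $E=rDr$. By Lemma~\ref{lem:simple}(b) there are $N\ge1$ and a column $v\in M_{N,1}(D)$ with $v^*v=1-q$ and $P:=vv^*\le r^{\oplus N}$. Let $w\in M_{t,1}(D)$ be a column with $w^*w=q$ and $ww^*=r^{\oplus t}$, and put $V=\binom vw$. Then $V^*V=1$, and since $vw^*=v(1-q)qw^*=0$ we have $R:=VV^*=P\oplus r^{\oplus t}$. The projection $R$ lies in $M:=M_{N+t}(E)$, whose unit is $r^{\oplus(N+t)}$, and $d\mapsto VdV^*$ is an isomorphism of $D$ onto $RMR$. The last $t$ columns of $VxV^*$ form the block $Vxw^*=Vxqw^*=0$. The last $t$ columns of $1_M-R=(r^{\oplus N}-P)\oplus0$ are zero as well. By Lemma~\ref{lem:columns}, $VxV^*+(1_M-R)$ is a limit of invertible elements of $M$. By Lemma~\ref{lem:tsr}(c), $VxV^*$ is a limit of invertible elements of $RMR$.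
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $x\in D$ be non-invertible; we show that $x$ is a limit of invertible elements. One of $x^*x$, $xx^*$ is non-invertible. The set of limits of invertible elements is closed under adjoints, so we may assume that $0$ lies in the spectrum of $|x|=(x^*x)^{1/2}$.

Let $\delta>0$. On $[0,\infty)$ define the continuous functions $k(s)=(s-\delta)_+/s$ (with $k(0)=0$) and $\varphi(s)=(\delta-s)_+$, and put $x_\delta=xk(|x|)$ and $b=\varphi(|x|)$. Since $s(1-k(s))=\min(s,\delta)$,
\[
\|x-x_\delta\|=\big\|\,|x|\,(1-k(|x|))\big\|\le\delta .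
\]
Since $\varphi(0)=\delta$, we have $b\ne0$, and since $k\varphi=0$, we have $x_\delta b=0$, hence $x_\delta\operatorname{her}(b)=0$. Take $r$ as in $(\ast)_t$ and let $q\in\operatorname{her}(b)$ be the sum of the $t$ orthogonal copies of $r$. Then $q\sim r^{\oplus t}$ and $x_\delta q=0$, so $x_\delta$ is a limit of invertible elements by Lemma~\ref{lem:kernel}. Let $\delta\to0$ and apply Lemma~\ref{lem:tsr}(b).
\end{proof}

\begin{remark}
Simplicity is used once, to obtain $1-q\lesssim r^{\oplus N}$, and it is needed. Let $D=B(\ell^2)$. If $b\ge0$ and $b\xi\ne0$, then $bDb$ contains the projection $r$ onto $\mathbb Cb\xi$, and $rDr\cong\mathbb C$. So $(\ast)_1$ holds. But the unilateral shift is left invertible and not invertible, so $\operatorname{tsr}(D)\neq1$ by Lemma~\ref{lem:tsr}(b).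
\end{remark}

\section{A uniform bound for corners}\label{sec:corners}

The projection $P=p\oplus\alpha(p)$ of Section~\ref{sec:two} becomes the direct sum over the orbit of $p$, and $V$ becomes a family of unitaries that apply $\alpha_k$ and permute the summands back into place.

\begin{lemma}\label{lem:corners}
Let $A$ be a unital C*-algebra with $\operatorname{tsr}(A)=1$, let $B=A\times_\alpha G$ and $n=|G|$. Then $\operatorname{tsr}(M_n(pBp))\le n$ for every nonzero projection $p\in A$.
\end{lemma}

\begin{proof}
Let $P=\sum_g\alpha_g(p)\varepsilon_{g,g}\in M_G(A)$ and $Y=\sum_gu_gp\,\varepsilon_{g,g}\in M_G(B)$. Then $Y^*Y=p^{\oplus n}$ and $YY^*=P$, so $M_n(pBp)\cong B_1:=PM_G(B)P$. For $k\in G$ let $V_k=\sum_gu_k\varepsilon_{kg,g}$. This is the product of a scalar permutation matrix and the diagonal matrix with all entries $u_k$. Right multiplication by a permutation matrix maps $M_G(A)$ onto itself, so $M_G(B)=\sum_kM_G(A)V_k$. Moreover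
\[
V_kPV_k^*=\sum_gu_k\alpha_g(p)u_k^*\,\varepsilon_{kg,kg}=\sum_g\alpha_{kg}(p)\,\varepsilon_{kg,kg}=P .
\]
Thus $PV_k=V_kP\in B_1$, and with $A_1=PM_G(A)P$ we get $B_1=\sum_kPM_G(A)V_kP=\sum_kA_1\cdot PV_k$. By Lemma~\ref{lem:tsr}(d), $\operatorname{tsr}(A_1)=1$, and Lemma~\ref{lem:generators} gives $\operatorname{tsr}(B_1)\le n$.
\end{proof}

\section{Outer automorphisms}\label{sec:kishimoto}

\begin{lemma}[Kishimoto \cite{Kishimoto}]\label{lem:kishimoto}
Let $A$ be a simple unital C*-algebra, $\sigma$ an outer automorphism of $A$, $a\in A$, $H\neq0$ a hereditary C*-subalgebra of $A$, and $\varepsilon>0$. There is $x\in H_+$ with $\|x\|=1$ and $\|xa\sigma(x)\|<\varepsilon$.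
\end{lemma}

For an inner automorphism $\sigma=\operatorname{Ad}w$ and $a=w^*$ we have $xa\sigma(x)=x^2w^*$, of norm one. The proof shows that this is the only obstruction: if $\|xa\sigma(x)\|$ is never small, we build a unitary that implements $\sigma$ in an irreducible representation, modify it until it has a logarithm of small norm, and use that derivations are inner.

We use the following textbook facts. The bidual $A^{**}$ is a von Neumann algebra containing $A$. States, representations and automorphisms of $A$ extend uniquely to normal states, representations and automorphisms of $A^{**}$; we keep the same letters, except that $\sigma^{**}$ denotes the extension of $\sigma$. Normal maps preserve suprema and infima of bounded monotone nets of self-adjoint elements, and normal states separate the points of $A^{**}$. If $\pi\colon C\to B(K)$ is an irreducible representation, then $\pi(C)$ is weakly dense in $B(K)$, and \emph{Kadison's transitivity theorem} holds: for $T=T^*\in B(K)$ and $\xi_1,\dots,\xi_m\in K$ there is $c=c^*\in C$ with $\pi(c)\xi_i=T\xi_i$ for all $i$.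

Fix an irreducible representation $\pi\colon A\to B(K)$, and let $K_H$ be the closed span of $\pi(H)K$. Then $H$ acts irreducibly on $K_H$. Indeed, if $(h_\lambda)$ is an approximate unit of $H$, then $\pi(h_\lambda)$ converges strongly to the projection $Q$ onto $K_H$. So for $y\in A$ the operators $\pi(h_\lambda yh_\lambda)\in\pi(H)$ converge strongly to $Q\pi(y)Q$, and the weak closure of $\pi(H)$ contains $QB(K)Q$.

The hypothesis to be contradicted concerns norms $\|xa\sigma(x)\|$ with $x\in H_+$. To turn it into a statement about vectors, we let $x$ shrink to the projection onto a line.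

\begin{lemma}[Excision]\label{lem:excision}
Let $\xi\in K_H$ be a unit vector and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$. There is a decreasing net $(x_j)$ in $H_+$ with $\|x_j\|=1$ such that
\begin{enumerate}
\item[(a)] $p=\inf_jx_j\in A^{**}$ is a projection with $pyp=\varphi(y)p$ for all $y\in A^{**}$;
\item[(b)] $\limsup_j\|x_jyx_j\|\le\varphi(y)$ for all $y\in A_+$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L=\{y\in A:\pi(y)\xi=0\}$, a closed left ideal. Then $J=L\cap L^*$ is a C*-subalgebra, and $y^*y\in J$ for $y\in L$. Let $(e_j)$ be an increasing approximate unit of $J$ with $0\le e_j\le1$, and $e=\sup_je_j$. Then $ey=y$ for $y\in J$; in particular $ee_j=e_j$, so $e^2=e$. Put $p=1-e$. As $\varphi(e_j)=0$, we have $\varphi(p)=1$.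

\emph{$\ker\varphi=L+L^*$ in $A$.} The inclusion $\supseteq$ is immediate. If $\varphi(y)=0$, then $\pi(y)\xi\perp\xi$, and transitivity, applied to the projection onto $\mathbb C\pi(y)\xi$, gives $c=c^*\in A$ with $\pi(c)\xi=0$ and $\pi(c)\pi(y)\xi=\pi(y)\xi$. Then $(1-c)y\in L$ and $(cy)^*=y^*c\in L$.

\emph{$\varphi$ is the only state $\psi$ with $\psi(p)=1$.} For such $\psi$ we have $\psi(e_j^2)\le\psi(e)=0$. If $y\in L$, the Cauchy--Schwarz inequality gives $\psi(y^*ye_j)=0$, so $|\psi(y)|^2\le\psi(y^*y)=\lim_j\psi(y^*ye_j)=0$. Thus $\psi$ vanishes on $L$, on $L^*$, and hence on $\ker\varphi$. So $\psi(y-\varphi(y)1)=0$ for all $y\in A$.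

\emph{The identity in (a).} Let $\omega$ be a normal state of $A^{**}$. If $\omega(p)>0$, then $\omega(p\,\cdot\,p)/\omega(p)$ is a normal state with value $1$ at $p$, so $\omega(pyp)=\varphi(y)\omega(p)$. If $\omega(p)=0$, both sides vanish. Hence $pyp=\varphi(y)p$.

\emph{The net.} The elements $1-e_j$ decrease to $p$ but need not lie in $H$. By transitivity for $H$ on $K_H$ there is $h_0=h_0^*\in H$ with $\pi(h_0)\xi=\xi$. Let $h=f(h_0)$ with $f(s)=\min(\max(s,0),1)$. Then $h\in H$, $0\le h\le1$ and $\pi(h)\xi=f(1)\xi=\xi$. So $p(1-h)p=\varphi(1-h)p=0$, whence $(1-h)^{1/2}p=0$, $hp=p$ and $h^{1/2}p=p$. Put $x_j=h^{1/2}(1-e_j)h^{1/2}\in H_+$. This net decreases to $h^{1/2}ph^{1/2}=p$, and $1=\|p\|\le\|x_j\|\le1$.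

\emph{Part (b).} For $y\in A_+$ we have $\|x_jyx_j\|=\|y^{1/2}x_j^2y^{1/2}\|\le\|y^{1/2}x_jy^{1/2}\|$. On the weak* compact state space of $A$, the continuous functions $f_j(\psi)=\psi(y^{1/2}x_jy^{1/2})$ decrease pointwise to $\psi(y^{1/2}py^{1/2})\le\|y^{1/2}py^{1/2}\|=\|pyp\|=\varphi(y)$. Given $\delta>0$, the open sets $\{f_j<\varphi(y)+\delta\}$ increase and cover the state space, so eventually they equal it. As $\|y^{1/2}x_jy^{1/2}\|=\max f_j$, this proves (b).
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:kishimoto}]
Suppose $\|xa\sigma(x)\|\ge\varepsilon$ for all $x\in H_+$ of norm one. We show that $\sigma$ is inner. Since $A$ is simple, $\pi$ is faithful, and $K_H\ne0$.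

\emph{Step 1: $\sigma$ is implemented on $K$.} Let $\xi\in K_H$ be a unit vector, with $\varphi$, $(x_j)$, $p$ as in Lemma~\ref{lem:excision}. For $j\ge k$ we have $\sigma(x_j)^2\le\sigma(x_j)\le\sigma(x_k)$, so
\[
\varepsilon^2\le\|x_ja\sigma(x_j)^2a^*x_j\|\le\|x_j\,a\sigma(x_k)a^*\,x_j\| .
\]
By Lemma~\ref{lem:excision}(b), $\varepsilon^2\le\varphi(a\sigma(x_k)a^*)$ for all $k$. The net $\sigma(x_k)$ decreases to the projection $q=\sigma^{**}(p)$, so
\begin{equation}\label{eq:lower}
\varepsilon^2\le\varphi(aqa^*)=\|\pi(q)\pi(a)^*\xi\|^2 .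
\end{equation}
In particular $\pi(q)\neq0$. Applying $\sigma^{**}$ and $\pi$ to Lemma~\ref{lem:excision}(a) gives $\pi(q)\pi(\sigma(y))\pi(q)=\varphi(y)\pi(q)$ for $y\in A$. By weak density $\pi(q)B(K)\pi(q)=\mathbb C\pi(q)$, so $\pi(q)$ is the projection onto a line $\mathbb C\zeta$ with $\|\zeta\|=1$, and $\langle\pi(\sigma(y))\zeta,\zeta\rangle=\langle\pi(y)\xi,\xi\rangle$. With $y^*y$ in place of $y$, this says that $\pi(y)\xi\mapsto\pi(\sigma(y))\zeta$ is a well-defined isometry. Its domain and range are dense because $\pi$ is irreducible. It extends to a unitary $U$ with $U\xi=\zeta$ and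
\[
\pi(\sigma(y))=U\pi(y)U^*\qquad(y\in A),
\]
and \eqref{eq:lower} becomes $|\langle\pi(a)U\xi,\xi\rangle|\ge\varepsilon$. If $U'$ is another unitary implementing $\sigma$, then $U^*U'$ commutes with $\pi(A)$ and is a scalar of modulus one. So one fixed $U$ satisfies $|\langle\pi(a)U\xi,\xi\rangle|\ge\varepsilon$ for all unit vectors $\xi\in K_H$.

\emph{Step 2: a half-plane.} By the Toeplitz--Hausdorff theorem the set $\{\langle\pi(a)U\xi,\xi\rangle:\xi\in K_H,\ \|\xi\|=1\}$, the numerical range of the compression of $\pi(a)U$ to $K_H$, is convex. Let $\lambda_0$ be the point of its closure nearest to $0$. Then $|\lambda_0|\ge\varepsilon$, and $\operatorname{Re}(\overline{\lambda_0}\lambda)\ge|\lambda_0|^2$ for all $\lambda$ in the set. Replacing $U$ by $\overline{\lambda_0}U/|\lambda_0|$, we obtain $\operatorname{Re}\langle\pi(a)U\xi,\xi\rangle\ge\varepsilon\|\xi\|^2$ for all $\xi\in K_H$.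

\emph{Step 3: from $K_H$ to $K$.} Take $0\ne h'\in H_+$ and, by Lemma~\ref{lem:simple}(b), elements $d_i$ with $\sum_id_i^*h'd_i=1$. Put $c_i=h'^{1/2}d_i$ and $y=\sum_ic_i^*a\sigma(c_i)\in A$. Then $\pi(y)U=\sum_i\pi(c_i)^*\pi(a)U\pi(c_i)$, and $\pi(c_i)K\subseteq K_H$, so for $\eta\in K$
\[
\operatorname{Re}\langle\pi(y)U\eta,\eta\rangle\ge\varepsilon\sum_i\|\pi(c_i)\eta\|^2=\varepsilon\|\eta\|^2 .
\]
An operator $T$ with $\operatorname{Re}T\ge\mu>0$ is invertible, because $T$ and $T^*$ are bounded below by $\mu$. So $\pi(y)$ is invertible, and $y$ is invertible in $A$.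

\emph{Step 4: spectrum in a short arc.} Write $y=kw$ with $k=(yy^*)^{1/2}$ and $w\in A$ unitary. The unitary $W=\pi(w)U$ implements $\sigma'=\operatorname{Ad}w\circ\sigma$, and $\operatorname{Re}(\pi(k)W)\ge\varepsilon$. Multiplying on both sides by $\pi(k)^{-1/2}$ gives
\[
\operatorname{Re}\big(\pi(k)^{1/2}W\pi(k)^{-1/2}\big)\ge\varepsilon\pi(k)^{-1}\ge\mu:=\varepsilon/\|k\|>0 .
\]
Hence $\pi(k)^{1/2}W\pi(k)^{-1/2}-\lambda$ is invertible when $\operatorname{Re}\lambda<\mu$. The similar operator $W$ is unitary, so its spectrum lies in $\{e^{i\theta}:|\theta|\le\theta_0\}$ for some $\theta_0<\pi/2$, and $W=e^{iM}$ with $M=M^*\in B(K)$, $\|M\|\le\theta_0$.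

\emph{Step 5: the logarithm.} The operator $M$ need not lie in $\pi(A)$, but its commutators with $\pi(A)$ do. On the Banach space $B(K)$ let $\Delta(x)=i(Mx-xM)$ and $T(x)=WxW^*$. Left and right multiplication by $M$ commute, so $T=e^\Delta$. Each has spectrum in $[-\theta_0,\theta_0]$, and the spectrum of a difference of commuting elements of a Banach algebra lies in the difference of the spectra. So $\Delta$ has spectrum in $i[-2\theta_0,2\theta_0]$ with $2\theta_0<\pi$, and $T$ has spectrum in the arc $\{e^{i\theta}:|\theta|\le2\theta_0\}$, inside the slit plane $\Omega=\mathbb C\setminus(-\infty,0]$. The principal logarithm satisfies $\log e^\lambda=\lambda$ for $|\operatorname{Im}\lambda|<\pi$, so $\Delta=\log T$ by the composition rule of the holomorphic functional calculus. As $\Omega$ is simply connected, Runge's theorem gives polynomials converging to $\log$ uniformly on compact subsets of $\Omega$, and therefore $\Delta$ is a norm limit of polynomials in $T$. Now $T\pi(A)=\pi(\sigma'(A))=\pi(A)$ and $\pi(A)$ is closed, so $\Delta\pi(A)\subseteq\pi(A)$. Thus $\Delta$ defines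 a derivation $\delta$ of $A$ with $\delta(x^*)=\delta(x)^*$ and $\sigma'=e^\delta$.

By Sakai's theorem \cite{Sakai}, every derivation of a simple unital C*-algebra is inner: $\delta(x)=cx-xc$ with $c\in A$. Also $\delta(x)=\delta(x^*)^*=-c^*x+xc^*$, so we may replace $c$ by $(c-c^*)/2$ and assume $c^*=-c$. Then $e^c$ is unitary and $\sigma'(x)=e^cxe^{-c}$. So $\sigma=\operatorname{Ad}(w^*e^c)$ is inner, a contradiction.
\end{proof}

\section{Simple summands and small projections}\label{sec:structure}

\subsection*{Dividing projections}
Property (SP) and simplicity allow us to compare and to subdivide projections.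

\begin{lemma}\label{lem:SP}
Let $D$ be a simple unital infinite-dimensional C*-algebra with Property (SP).
\begin{enumerate}
\item[(a)] For nonzero projections $p,p'\in D$ there is a nonzero projection $d\le p'$ with $d\lesssim p$.
\item[(b)] Below any nonzero projection $q\in D$ there are, for each $m$, mutually orthogonal and mutually equivalent nonzero projections $q_1,\dots,q_m$.
\item[(c)] For nonzero projections $p_1,\dots,p_k\in D$ and automorphisms $\beta_1,\dots,\beta_k$ of $D$ there is a nonzero projection $p_0\in D$ with $\beta_j(p_0)\lesssim p_j$ for all $j$.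
\end{enumerate}
\end{lemma}

\begin{proof}
For nonzero $a,b\in D_+$, Lemma~\ref{lem:simple}(c) gives $c=ayb\ne0$ for some $y\in D$. By (SP) there is a nonzero projection in $\operatorname{her}(c^*c)\subseteq\operatorname{her}(b)$, and by Lemma~\ref{lem:simple}(a) it is equivalent to a projection in $\operatorname{her}(cc^*)\subseteq\operatorname{her}(a)$. With $a=p$ and $b=p'$ this is (a).

(b) Since $1\lesssim q^{\oplus N}$ for some $N$, the algebra $D$ is isomorphic to a corner of $M_N(qDq)$, so $qDq\neq\mathbb Cq$. Hence $qDq$ contains a self-adjoint element with two points in its spectrum, and the functional calculus gives nonzero $a,b\in(qDq)_+$ with $ab=0$. The first paragraph yields nonzero $q'\sim q''$ in $\operatorname{her}(b)$ and $\operatorname{her}(a)$; they are orthogonal and lie below $q$. If $q'_1,\dots,q'_l\le q'$ are orthogonal and equivalent, and $v^*v=q'$, $vv^*=q''$, then the $q_i'$ and the $vq_i'v^*$ are $2l$ such projections below $q$. Induction gives $2^s$ projections for every $s$.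

(c) Put $d_0=1$. Given $d_{j-1}\neq0$, use (a) to find $0\neq d'\le\beta_j(d_{j-1})$ with $d'\lesssim p_j$, and set $d_j=\beta_j^{-1}(d')\le d_{j-1}$. Then $p_0=d_k$ satisfies $\beta_j(p_0)\le\beta_j(d_j)\lesssim p_j$.
\end{proof}

For the rest of this section $A$ is simple, unital and infinite-dimensional with Property (SP), and $B=A\times_\alpha G$. The stable rank of $A$ plays no role.

\subsection*{The inner part of the action}
Kishimoto's lemma controls the coefficients $a_g$ with $\alpha_g$ outer. The remaining ones we absorb into a finite-dimensional algebra that commutes with $A$. Let $N=\{g\in G:\alpha_g\text{ is inner}\}$, a normal subgroup. For $g\in N$ choose a unitary $w_g\in A$ with $\alpha_g=\operatorname{Ad}w_g$, $w_1=1$, and put $v_g=w_g^*u_g$. This unitary commutes with $A$, and $Av_g=Au_g$. If $cv_g$ with $c\in A$ commutes with $A$, then so does $c$, and the center of $A$ is $\mathbb C$. So the elements of $Au_g$ that commute with $A$ are the scalar multiples of $v_g$. For $g,h\in N$ and $k\in G$, the elements $v_gv_h\in Au_{gh}$, $v_g^*\in Au_{g^{-1}}$ and $u_kv_gu_k^*\in Au_{kgk^{-1}}$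 commute with $A$, so they are scalar multiples of $v_{gh}$, $v_{g^{-1}}$ and $v_{kgk^{-1}}$. Consequently
\[
F=\operatorname{span}\{v_g:g\in N\}
\]
is a finite-dimensional C*-algebra that contains $1$ and commutes with $A$, and $\theta_k=\operatorname{Ad}u_k|_F$ defines an action of $G$ on $F$. The $*$-homomorphism $A\otimes F\to B$, $a\otimes f\mapsto af$, is injective, since $\sum_ga_gv_g=\sum_ga_gw_g^*u_g=0$ forces all $a_g=0$. Its image is $AF=\bigoplus_{h\in N}Au_h$. In particular $af\ne0$ for nonzero $a\in A$, $f\in F$, and for a minimal projection $e$ of $F$ the map $a\mapsto ae$ is an isomorphism of $A$ onto $e(AF)e$.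

\begin{example}
Let $G=\{1,g,k,gk\}\cong\mathbb Z/2\times\mathbb Z/2$ with $g\in N$ and $\alpha_k(w_g)=-w_g$. If also $k\in N$, then $w_g$ and $w_k$ anticommute. From $v_gv_k=w_k^*w_g^*u_{gk}$ and $v_kv_g=w_g^*w_k^*u_{gk}$ we see that $F$ is four-dimensional and noncommutative, so $F\cong M_2(\mathbb C)$. If $k\notin N$, then $F=\operatorname{span}\{1,v_g\}\cong\mathbb C^2$ and $\theta_k(v_g)=\alpha_k(w_g^*)u_g=-v_g$, so $\theta_k$ exchanges the two minimal projections of $F$.
\end{example}

An element of the fixed point algebra $F^\theta$ commutes with $A$ and with all $u_k$, so it is central in $B$, and in particular in $F$. Thus $F^\theta$ is the fixed point algebra of $\theta$ on the center of $F$. The algebra $F$ is a direct sum of matrix blocks, whose units are the minimal central projections of $F$. The group $G$ permutes these units, and the minimal projections $z_1,\dots,z_l$ of $F^\theta$ are the sums over the orbits. So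
\[
B=\bigoplus_{i=1}^lBz_i,
\]
and for each $z=z_i$ the group $G$ permutes the blocks of $Fz$ transitively. If $N=\{1\}$, then $F=\mathbb C$ and $z=1$. If $N=G$, then $B\cong A\otimes F$ is a direct sum of matrix algebras over $A$.

Define $\mathcal E\colon B\to AF$ by $\mathcal E(\sum_ga_gu_g)=\sum_{h\in N}a_hu_h$. It is an $AF$-bimodule map, because for $h,h'\in N$ we have $(Au_h)(Au_g)(Au_{h'})\subseteq Au_{hgh'}$, and $hgh'\in N$ if and only if $g\in N$. Let $S$ be a set of representatives of the cosets $sN$. Every $y\in B$ is $\sum_{s\in S}u_sy_s$ with $y_s\in AF$. Since $s^{-1}s'\in N$ only for $s=s'$,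
\[
\mathcal E(y^*y)=\sum_{s,s'}y_s^*\,\mathcal E(u_{s^{-1}s'})\,y_{s'}=\sum_sy_s^*y_s .
\]
So $\mathcal E(b)$ is positive and nonzero for every nonzero $b\in B_+$.

From now on $z$ is one of the $z_i$. As $z$ is central, $\operatorname{her}(b)$ for $b\in(Bz)_+$ is the same in $B$ and in $Bz$, and a partial isometry of $B$ between projections below $z$ lies in $Bz$.

\subsection*{Product projections in hereditary subalgebras}

\begin{lemma}\label{lem:product}
Let $0\ne b\in(Bz)_+$. There are a nonzero projection $p\in A$ and a minimal projection $e$ of $F$ with $e\le z$ and $pe\lesssim b$.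
\end{lemma}

\begin{proof}
We have $0\neq\mathcal E(b)=\mathcal E(bz)=\mathcal E(b)z$. Write $z$ as a sum of orthogonal minimal projections of $F$. For one of them, $e$, we have $\mathcal E(b)^{1/2}e\ne0$, so $e\mathcal E(b)e=ce$ with $0\ne c\in A_+$. Rescaling $b$, let $\|c\|=1$. Write $b=\mathcal E(b)+\sum_{j=1}^ma_ju_{g_j}$, where $g_1,\dots,g_m$ are the elements of $G\setminus N$, and put $\sigma_j=\alpha_{g_j}$, an outer automorphism. Since $e$ commutes with $A$, every projection $p\in A$ satisfies
\begin{equation}\label{eq:compress}
pe\,b\,pe=pcp\,e+\sum_{j=1}^mpa_j\sigma_j(p)\;eu_{g_j}e .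
\end{equation}
We need one projection $p$ for which all error terms are small. Kishimoto's lemma gives positive elements, one for each $j$, but it does so inside any prescribed hereditary subalgebra, so we can nest the choices.

First an observation: if $x\in A$, $0\le x\le1$, $0<\kappa<1$, and $p$ is a projection in $\operatorname{her}((x-(1-\kappa))_+)$, then $\|p(1-x)\|\le\kappa$. Indeed, $x'=\max(x,1-\kappa)$ satisfies $(x-(1-\kappa))_+(x'-x)=0$, so $p(x'-x)=0$ and $p(1-x)=p(1-x')$, with $\|1-x'\|\le\kappa$.

Fix $\kappa\in(0,1)$ with $\sum_j(\kappa+2\kappa\|a_j\|)<\frac38$, and let $H_0=\operatorname{her}((c-\frac78)_+)\subseteq A$, which is nonzero as $\|c\|=1$. Given $H_{j-1}\ne0$, Lemma~\ref{lem:kishimoto} provides $x_j\in(H_{j-1})_+$ with $\|x_j\|=1$ and $\|x_ja_j\sigma_j(x_j)\|<\kappa$. Set $H_j=\operatorname{her}((x_j-(1-\kappa))_+)$. It is nonzero, and it is contained in $H_{j-1}$ because $(x_j-(1-\kappa))_+$ is a continuous function of $x_j$ vanishing at $0$. By (SP) choose a nonzero projection $p\in H_m$. It lies in every $H_j$, so $\|p-pcp\|\le\frac18$ and $\|p(1-x_j)\|=\|(1-x_j)p\|\le\kappa$.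 From
\[
pa_j\sigma_j(p)=p\,x_ja_j\sigma_j(x_j)\,\sigma_j(p)+p(1-x_j)\,a_j\sigma_j(p)+px_ja_j\,\sigma_j((1-x_j)p)
\]
we get $\|pa_j\sigma_j(p)\|\le\kappa+2\kappa\|a_j\|$. By \eqref{eq:compress}, $\|pe\,b\,pe-pe\|<\frac18+\frac38=\frac12$. So $pe\,b\,pe$ is invertible in the corner of the projection $pe$, and Lemma~\ref{lem:simple}(a), applied to $b^{1/2}$, gives $pe\lesssim b$.
\end{proof}

\begin{corollary}\label{cor:simple}
$Bz$ is simple.
\end{corollary}

\begin{proof}
Let $I$ be a nonzero closed ideal of $Bz$; it is also an ideal of $B$. Take $0\ne b\in I_+$ and $p,e$ as in Lemma~\ref{lem:product}, say $y^*y=pe$ and $yy^*\in\operatorname{her}(b)\subseteq I$. Then $pe=y^*(yy^*)y\in I$. With $d_i\in A$ such that $\sum_id_i^*pd_i=1$ we get $e=\sum_id_i^*(pe)d_i\in I$. So $I$ meets the block of $F$ containing $e$ in a nonzero ideal and therefore contains its unit. Conjugating with the $u_k$, we see that $I$ contains the units of all blocks of $Fz$, and hence their sum $z$.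
\end{proof}

Lemma~\ref{lem:corners} bounds the corners of $B$ cut by projections of $A$, hence the corners of $Bz$ cut by projections $p_0z$, but not those cut by $pe$. Since $z$ is a finite sum of translates of $e$, up to equivalence, we can fit $p_0z$ under $pe$ by taking $p_0$ much smaller than $p$.

\begin{lemma}\label{lem:copies}
Let $0\ne b\in(Bz)_+$ and $m\ge1$. There is a nonzero projection $p_0\in A$ such that $\operatorname{her}(b)$ contains $m$ mutually orthogonal projections, each equivalent to $p_0z$.
\end{lemma}

\begin{proof}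
Take $p,e$ from Lemma~\ref{lem:product}, and write $z=\sum_{j=1}^de_j$ with orthogonal minimal projections $e_j$ of $F$. By transitivity there is $g_j\in G$ such that $\theta_{g_j}(e)$ lies in the same block as $e_j$. Minimal projections of a matrix block are equivalent, so $e_j\sim\theta_{g_j}(e)$ by a partial isometry $f_j\in F$. By Lemma~\ref{lem:SP}(b) choose orthogonal nonzero projections $p_{j,i}\le p$ in $A$ ($1\le j\le d$, $1\le i\le m$), and by Lemma~\ref{lem:SP}(c) a nonzero projection $p_0\in A$ with $\alpha_{g_j}^{-1}(p_0)\lesssim p_{j,i}$ for all $j,i$, by partial isometries $s_{j,i}\in A$. As $F$ commutes with $A$,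
\[
p_0e_j\;\sim\;p_0\,u_{g_j}eu_{g_j}^*\;\sim\;u_{g_j}^*p_0u_{g_j}\,e\;=\;\alpha_{g_j}^{-1}(p_0)\,e\;\lesssim\;p_{j,i}\,e,
\]
where the three relations are given by $p_0f_j$, by conjugation with $u_{g_j}^*$, and by $s_{j,i}e$. Summing over $j$, we find for each $i$ a projection $Q_i\le\sum_jp_{j,i}e$ with $Q_i\sim\sum_jp_0e_j=p_0z$. The $Q_i$ are mutually orthogonal and lie below $pe$. If $y^*y=pe$ and $yy^*\in\operatorname{her}(b)$, then the projections $yQ_iy^*\le yy^*$ have the required properties.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:complements}}\label{sec:proofs}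

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $A$ is finite-dimensional, so is $B=A\times_\alpha G$, and $\operatorname{tsr}(B)=1$. Let $A$ be infinite-dimensional. Then $B=\bigoplus_iBz_i$ with simple unital summands (Corollary~\ref{cor:simple}), and by Lemma~\ref{lem:tsr}(a) and Theorem~\ref{thm:criterion} it suffices to verify $(\ast)_n$ for $D=Bz$, $z=z_i$, $n=|G|$.

Let $0\ne b\in D_+$. By Lemma~\ref{lem:copies} there are a nonzero projection $p_0\in A$ and $n^2$ mutually orthogonal projections in $\operatorname{her}(b)$ equivalent to $p_0z$, and $p_0z\neq0$. Divide them into $n$ groups of $n$, and let $r=r_1,r_2,\dots,r_n$ be the sums over the groups. These are mutually orthogonal nonzero projections in $\operatorname{her}(b)$, each equivalent to $(p_0z)^{\oplus n}$. Therefore $rDr\cong M_n(p_0Bp_0z)$, which is a direct summand of $M_n(p_0Bp_0)$ because $z$ is central. By Lemmas~\ref{lem:corners} and~\ref{lem:tsr}(a), $\operatorname{tsr}(rDr)\le n$.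
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(a)]
If $\operatorname{tsr}(D)=1$, every nonzero corner has stable rank one by Lemma~\ref{lem:tsr}(d), so $t=1$ works. Conversely, let $t$ be given. If $D$ is finite-dimensional there is nothing to prove, so let $\dim D=\infty$. Given $0\ne b\in D_+$, Property (SP) gives a nonzero projection $q\in\operatorname{her}(b)$, and Lemma~\ref{lem:SP}(b) gives orthogonal nonzero projections $q_1,\dots,q_t\le q$ and elements $v_i$ with $v_i^*v_i=q_1$, $v_iv_i^*=q_i$. By hypothesis there is a projection $0\neq r\le q_1$ with $\operatorname{tsr}(rDr)\le t$. The projections $v_irv_i^*\le q_i$ are orthogonal copies of $r$ in $\operatorname{her}(b)$. So $(\ast)_t$ holds, and Theorem~\ref{thm:criterion} applies.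
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(b)]
One implication is Theorem~\ref{thm:main}. Let $\operatorname{tsr}(B)=1$ and, without loss of generality, $\dim A=\infty$. To reverse the roles of $A$ and $B$ we exhibit $M_G(A)$ as a module with $n$ generators over a copy of $B$. Put
\[
\Lambda(a)=\sum_h\alpha_h^{-1}(a)\,\varepsilon_{h,h}\quad(a\in A),\qquad\Lambda(u_k)=\sum_h\varepsilon_{kh,h}\quad(k\in G).
\]
Then $k\mapsto\Lambda(u_k)$ is a unitary representation, and
\[
\Lambda(u_k)\Lambda(a)\Lambda(u_k)^*=\sum_h\alpha_h^{-1}(a)\,\varepsilon_{kh,kh}=\sum_h\alpha_{kh}^{-1}(\alpha_k(a))\,\varepsilon_{kh,kh}=\Lambda(\alpha_k(a)).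
\]
So $\Lambda(\sum_ka_ku_k)=\sum_k\Lambda(a_k)\Lambda(u_k)$ defines a unital $*$-homomorphism $\Lambda\colon B\to M_G(A)$. For fixed $g$,
\[
\Lambda\Big(\sum_ka_ku_k\Big)\varepsilon_{g,g}=\sum_k\alpha_{kg}^{-1}(a_k)\,\varepsilon_{kg,g},
\]
so $y\mapsto\Lambda(y)\varepsilon_{g,g}$ is a bijection of $B$ onto the $g$-th column $M_G(A)\varepsilon_{g,g}$. Hence $\Lambda$ is injective and $M_G(A)=\sum_g\Lambda(B)\varepsilon_{g,g}$. For a nonzero projection $p_0\in A$, the diagonal projection $P=\Lambda(p_0)$ commutes with each $\varepsilon_{g,g}$, so $PM_G(A)P=\sum_g\Lambda(p_0Bp_0)\cdot P\varepsilon_{g,g}$. Since $\operatorname{tsr}(p_0Bp_0)=1$ by Lemma~\ref{lem:tsr}(d), Lemma~\ref{lem:generators} gives $\operatorname{tsr}(PM_G(A)P)\le n$.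

We verify $(\ast)_n$ for $D=A$. Given $0\ne b\in A_+$, take a nonzero projection $p\in\operatorname{her}(b)$, orthogonal nonzero projections $p_{g,i}\le p$ ($g\in G$, $1\le i\le n$) by Lemma~\ref{lem:SP}(b), and a nonzero projection $p_0$ with $\alpha_g^{-1}(p_0)\lesssim p_{g,i}$ for all $g,i$ by Lemma~\ref{lem:SP}(c). Then $P=\bigoplus_g\alpha_g^{-1}(p_0)\lesssim\sum_gp_{g,i}$ for each $i$, so there are projections $r_i\le\sum_gp_{g,i}$ in $A$ with $r_i\sim P$. They are nonzero, mutually orthogonal and mutually equivalent, they lie in $pAp\subseteq\operatorname{her}(b)$, and $r_1Ar_1\cong PM_G(A)P$ has stable rank at most $n$. Theorem~\ref{thm:criterion} gives $\operatorname{tsr}(A)=1$.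
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complements}(c)]
Let $e=\frac1n\sum_gu_g$. Then $e=e^*$ and $u_ge=eu_g=e$ for all $g$, so $e$ is a nonzero projection. For $a\in A$ and $g\in G$,
\[
e(au_g)e=eae=\frac1n\sum_hu_ha\,e=\frac1n\sum_h\alpha_h(a)u_he=\Big(\frac1n\sum_h\alpha_h(a)\Big)e .
\]
The averages $\frac1n\sum_h\alpha_h(a)$ form exactly $A^\alpha$, so $eBe=A^\alpha e$. The projection $e$ commutes with $A^\alpha$, and $ae=\frac1n\sum_gau_g=0$ forces $a=0$. Thus $a\mapsto ae$ is an isomorphism of $A^\alpha$ onto the corner $eBe$, which has stable rank one by Theorem~\ref{thm:main} and Lemma~\ref{lem:tsr}(d).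
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kishimoto}
Kishimoto, Comm. Math. Phys. 81 (1981).

\bibitem{Osaka}
Hiroyuki Osaka, \emph{Stable rank for inclusions of C*-algebras}, arXiv:0708.4045 (2007).

\bibitem{Sakai}
Sakai, J. Funct. Anal. 2 (1968), 202--206.

\end{thebibliography}
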